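\title{The first conformal Steklov eigenvalue exceeds $2\pi$ on every surface other than the disc}

\begin{abstract}
Let $\Sigma$ be a compact connected surface with non-empty boundary, orientable or not, and let $c$ be a conformal class on $\Sigma$. Let $\sigma_1^*(\Sigma,c)$ be the supremum, over metrics in $c$, of the first non-zero Steklov eigenvalue multiplied by the length of the boundary. For the disc this number is $2\pi$. We prove that $\sigma_1^*(\Sigma,c)>2\pi$ whenever $\Sigma$ is not a disc, as conjectured by Medvedev. The proof concentrates the boundary length at a point at scale $\varepsilon$, in such a way that an explicit map $U$ from $\Sigma$ to the unit disc satisfies the Steklov boundary condition exactly and is almost harmonic. The normalized eigenvalue is then at least the energy of $U$ up to $O(\varepsilon^{5/2})$, and a degree argument shows that this energy is at least $2\pi+\gamma\varepsilon^2$ with $\gamma>0$. We also show that $\sigma_k^*(\Sigma,c)\ge\sigma_1^*(\Sigma,c)+2\pi(k-1)$ for all $k$, and that the infimum of $\sigma_1^*(\Sigma,c)$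 over all $c$ is $2\pi$ for every $\Sigma$.
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $\Sigma$ is a smooth compact connected surface with $\partial\Sigma\neq\emptyset$; it need not be orientable. For a Riemannian metric $g$ on $\Sigma$, the Steklov problem is
\[
\Delta_g u=0\ \text{ in }\Sigma,\qquad \partial_n u=\sigma u\ \text{ on }\partial\Sigma ,
\]
where $n$ is the outward unit normal. Its eigenvalues form a sequence $0=\sigma_0(g)<\sigma_1(g)\le\sigma_2(g)\le\cdots\nearrow\infty$. The first non-zero one is the best constant in the inequality $\int_\Sigma|dv|^2\ge\sigma_1\int_{\partial\Sigma}v^2$ for functions $v$ whose boundary values have mean zero: it measures how much energy it costs to make a function vary along the boundary. Replacing $g$ by $t^2g$ divides $\sigma_k$ by $t$ and multiplies the length $L_g(\partial\Sigma)$ of the boundary by $t$, so the scale-invariant quantity is $\overline\sigma_k(\Sigma,g)=\sigma_k(g)L_g(\partial\Sigma)$. For a smooth conformal class $c$ on $\Sigma$ put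
\[
\sigma_k^*(\Sigma,c)=\sup_{g\in c}\overline\sigma_k(\Sigma,g).
\]
This number is finite, a fact that we shall not need. Up to diffeomorphism the closed disc $\overline D$ carries a single conformal class, and $\sigma_1^*(\overline D)=2\pi$; the short proof of this equality is recalled in Section~\ref{sec:disc}. The following statement was posed as a conjecture by Medvedev~\cite{Medvedev}.

\begin{theorem}\label{thm:main}
If $\Sigma$ is not diffeomorphic to the disc, then $\sigma_1^*(\Sigma,c)>2\pi$ for every conformal class $c$ on $\Sigma$.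
\end{theorem}

We add two complements, which are not used in the proof of Theorem~\ref{thm:main}.

\begin{theorem}\label{thm:higher}
For all $\Sigma$, $c$ and $k\ge1$,
\[
\sigma_k^*(\Sigma,c)\ \ge\ \sigma_1^*(\Sigma,c)+2\pi(k-1)\ \ge\ 2\pi k .
\]
If $\Sigma$ is not a disc, then $\sigma_k^*(\Sigma,c)>2\pi k$. For the disc $\sigma_k^*(\overline D)=2\pi k$, the upper bound being the theorem of Hersch, Payne and Schiffer~\cite{HPS}.
\end{theorem}

\begin{theorem}\label{thm:inf}
For every $\Sigma$, $\ \inf_c\sigma_1^*(\Sigma,c)=2\pi$.
\end{theorem}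

Why should $2\pi$ be a lower bound? In dimension two the Dirichlet energy does not change under a conformal change of metric, so a metric in $c$ enters the problem only through the way it distributes length along $\partial\Sigma$. Put almost all of the length in an $\varepsilon$-neighborhood of one boundary point $p$. At scale $\varepsilon$ the surface looks like a half-plane, which is conformally a disc, and for a suitable profile one expects $\overline\sigma_1\to2\pi$ as $\varepsilon\to0$. So every surface should do at least as well as the disc in the limit, and the question is whether it does strictly better.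

An obvious metric sometimes answers the question. On the flat cylinder $\Sigma_T=(\mathbb R/2\pi\mathbb Z)\times[0,T]$ with coordinates $(x,y)$, separation of variables gives the eigenfunctions $1$, $y-\frac T2$, $e^{\pm inx}\cosh n(y-\frac T2)$ and $e^{\pm inx}\sinh n(y-\frac T2)$, $n\ge1$, with eigenvalues $0$, $\frac2T$, $n\tanh\frac{nT}2$ and $n\coth\frac{nT}2$. The boundary has length $4\pi$, so
\[
\overline\sigma_1=4\pi\min\Big(\frac2T,\ \tanh\frac T2\Big),
\]
which exceeds $2\pi$ exactly when $\log3<T<4$ and tends to $0$ as $T\to0$ or $T\to\infty$. For the remaining $T$ another metric is needed, and by Theorem~\ref{thm:inf} the margin over $2\pi$ cannot be bounded below uniformly in $c$. This suggests staying close to the degenerate limit and computing to higher order in $\varepsilon$, where the global shape of $(\Sigma,c)$ first appears. That is what we do.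

A lower bound for $\sigma_1$ is a statement about all test functions. We obtain it from approximate eigenfunctions and a spectral gap: two explicit functions $u_1,u_2$ play the role of the coordinate functions on the disc, every function orthogonal to $1,u_1,u_2$ has a much larger Rayleigh quotient, and the failure of $u_1,u_2$ to be eigenfunctions then enters the bound only quadratically. Section~\ref{sec:map} constructs the map $U=u_1+iu_2$, computes its energy by hand on the cylinder $\Sigma_T$, and reduces Theorem~\ref{thm:main} to two propositions, proved in Section~\ref{sec:gain} and in Sections~\ref{sec:defect}--\ref{sec:lower}. Theorems~\ref{thm:higher} and~\ref{thm:inf} are proved in Sections~\ref{sec:higher} and~\ref{sec:collars}.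

\section{Densities, charts and the disc}\label{sec:prelim}

\subsection{Reduction to boundary densities}
Fix $g_0\in c$. Unless said otherwise, $\Delta=\operatorname{div}\nabla$, the normal $n$ and all integrals are taken with respect to $g_0$. Put $E(u,v)=\int_\Sigma\langle du,dv\rangle$ and $E(u)=E(u,u)$; $E(u;\Omega)$ is the energy in a subset $\Omega$, and for $F=F_1+iF_2$ we write $|dF|^2=|dF_1|^2+|dF_2|^2$ and $E(F)=E(F_1)+E(F_2)$. Green's formula reads
\begin{equation}\label{eq:green}
E(u,v)=\int_{\partial\Sigma}v\,\partial_nu-\int_\Sigma v\,\Delta u\qquad(u\in C^\infty(\Sigma),\ v\in H^1(\Sigma)).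
\end{equation}
If $g=e^{2\omega}g_0$, then $|du|^2$ is multiplied by $e^{-2\omega}$ and area by $e^{2\omega}$, so the energy and the harmonic functions are the same for $g$ and $g_0$; boundary length is multiplied by $\rho=e^\omega|_{\partial\Sigma}$ and the unit normal by $\rho^{-1}$. The Steklov problem for $g$ is therefore $\Delta u=0$, $\partial_nu=\sigma\rho u$. Every smooth $\rho>0$ on $\partial\Sigma$ arises in this way, because $\log\rho$ extends smoothly to $\Sigma$. We call such a $\rho$ a \emph{density}, write $\sigma_k(\rho)$ for the eigenvalues and $L(\rho)=\int_{\partial\Sigma}\rho$, and obtain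
\[
\sigma_k^*(\Sigma,c)=\sup_\rho\sigma_k(\rho)L(\rho),\qquad \sigma_k(t\rho)=t^{-1}\sigma_k(\rho).
\]
We use two standard facts. There are smooth eigenfunctions $v^0,v^1,\dots$ whose traces are orthonormal in $L^2(\rho)=L^2(\partial\Sigma,\rho\,ds)$; by \eqref{eq:green} they satisfy $E(v^a,v^b)=\sigma_a(\rho)\delta_{ab}$. And $\sigma_1(\rho)$ is the largest number $\sigma$ such that
\begin{equation}\label{eq:rayleigh}
E(v)\ge\sigma\int_{\partial\Sigma}v^2\rho\quad\text{for all }v\in H^1(\Sigma)\text{ with }\int_{\partial\Sigma}v\rho=0 .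
\end{equation}

\subsection{Analytic tools}\label{sec:tools}
For smooth $F$ on $\Sigma$ the Dirichlet problem $\Delta w=F$ with smooth boundary data has a smooth solution, and the Neumann problem $\Delta w=F$, $\partial_nw=0$ has a smooth solution if $\int_\Sigma F=0$. Hopf's lemma says that a function which is positive and harmonic in the interior, smooth up to the boundary near a point $x_0\in\partial\Sigma$ and zero at $x_0$ has $\partial_n$ negative at $x_0$.

Let $\Omega$ be $\Sigma$ or a bounded connected Lipschitz domain in the plane, $\Gamma$ a subset of $\partial\Omega$ of positive length, and $\bar v$ the mean of $v$ over $\Omega$. With constants depending on $\Omega$ and $\Gamma$: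
\begin{itemize}
\item[(S1)] the trace map $H^1(\Omega)\to L^2(\partial\Omega)$ is compact, so weak convergence in $H^1(\Omega)$ implies strong convergence of traces;
\item[(S2)] $\|v\|_{L^8(\Omega)}\le C\|v\|_{H^1(\Omega)}$;
\item[(S3)] $\int_\Omega(v-\bar v)^2+\int_{\partial\Omega}(v-\bar v)^2\le C\,E(v;\Omega)$;
\item[(S4)] $\int_\Omega v^2\le C\big(E(v;\Omega)+\int_\Gamma v^2\big)$.
\end{itemize}
Here (S3) is the Poincar\'e inequality combined with the boundedness of the trace, and (S4) follows from (S3) and $|\Gamma|\bar v^2\le2\int_\Gamma v^2+2\int_\Gamma(v-\bar v)^2$.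

\subsection{Isothermal charts}\label{sec:charts}
In an isothermal chart $z=x+iy$ the metric is a positive multiple of $|dz|^2$, and $\Delta$ is a positive multiple of $\partial_z\partial_{\bar z}$, where $\partial_z=\frac12(\partial_x-i\partial_y)$ and $\partial_{\bar z}=\frac12(\partial_x+i\partial_y)$. A transition map between two such charts is holomorphic or antiholomorphic on each component of the overlap. For a smooth complex-valued $F$, with Jacobian $J_F$ and the flat metric of the chart,
\begin{equation}\label{eq:jac}
|dF|^2=2\big(|F_z|^2+|F_{\bar z}|^2\big),\qquad J_F=|F_z|^2-|F_{\bar z}|^2 .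
\end{equation}

A \emph{boundary chart} at $p\in\partial\Sigma$ is an isothermal chart, smooth up to the boundary, that sends $p$ to $0$, a neighborhood of $p$ onto $\{|z|\le2r_0,\ y\ge0\}$, and $\partial\Sigma$ to $\{y=0\}$. Such a chart exists. Let $y$ be harmonic with smooth boundary values that are non-negative, zero near $p$ and not identically zero; then $y>0$ inside and $dy\ne0$ at $p$ by Hopf's lemma. On an oriented simply connected neighborhood of $p$ the form $*dy$ is closed, hence equal to $dx$ for some $x$ with $x(p)=0$, and $dx$, $dy$ are orthogonal and of equal length. After a conformal change we may assume that $g_0=|dz|^2$ in the chart. We write $B_r^+=\{|z|<r,\ y\ge0\}$ and describe boundary points in the chart by their coordinate $x$. The outward normal there is $-\partial_y$.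

\subsection{The disc}\label{sec:disc}
Let $D$ be the open unit disc with the flat metric. If $V\in H^1(D)$ has trace $\sum_n\hat V_ne^{in\psi}$, then $\int_{S^1}V^2=2\pi\sum|\hat V_n|^2$, and since the harmonic extension $\sum\hat V_nr^{|n|}e^{in\psi}$ minimizes the energy for given trace, $E(V)\ge2\pi\sum|n||\hat V_n|^2$. Hence
\begin{equation}\label{eq:fourier}
E(V)\ge\int_{S^1}V^2\ \ \text{if } V\perp1,\qquad E(V)\ge2\int_{S^1}V^2\ \ \text{if } V\perp1,\cos\psi,\sin\psi,
\end{equation}
orthogonality being in $L^2(S^1)$. The first inequality is an equality for the two coordinate functions. So for $\rho=1$ we have $\sigma_1=\sigma_2=1$ and $\sigma_1L=2\pi$, and above the eigenvalue $1$ there is a gap.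

\begin{lemma}[Hersch's lemma]\label{lem:hersch}
Let $\rho$ be a density on $S^1$. There is a conformal automorphism $\tau$ of $D$ with $\int_{S^1}\tau\rho=0$.
\end{lemma}

\begin{proof}
For $a\in D$ let $\tau_a(w)=\frac{w-a}{1-\bar aw}$ and $\Phi(a)=\int_{S^1}\tau_a\rho$. We have $|\tau_a|=1$ on $S^1$. As $a\to a_0\in S^1$, $\tau_a(w)\to\frac{w-a_0}{\bar a_0(a_0-w)}=-a_0$ for every $w\in S^1\setminus\{a_0\}$. By dominated convergence $\Phi$ extends continuously to $\overline D$ with $\Phi(a_0)=-a_0L(\rho)$ on $S^1$. If $\Phi$ had no zero in $D$, then $-\Phi/|\Phi|$ would be a continuous retraction of $\overline D$ onto $S^1$, which does not exist.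
\end{proof}

By \eqref{eq:jac}, $E(\tau)=2\int_DJ_\tau=2\operatorname{Area}(D)=2\pi$. Applying \eqref{eq:rayleigh} to $\operatorname{Re}\tau$ and $\operatorname{Im}\tau$ and adding gives $\sigma_1(\rho)L(\rho)=\sigma_1(\rho)\int|\tau|^2\rho\le2\pi$. Thus $\sigma_1^*(\overline D)=2\pi$.

Let $\mathbb H$ be the open upper half-plane and $\mathbb H_S=\{\zeta\in\mathbb H:|\zeta|<S\}$. The map
\[
\kappa(\zeta)=\frac{\zeta-i}{\zeta+i},\qquad \kappa'(\zeta)=\frac{2i}{(\zeta+i)^2},
\]
is a diffeomorphism $\overline{\mathbb H}\to\overline D\setminus\{1\}$, conformal in $\mathbb H$, with $|\kappa'|\le2$. On $\mathbb R$ we have $|\kappa'(s)|=\frac2{1+s^2}$, so $\kappa$ pushes the measure $\frac{2\,ds}{1+s^2}$ to arclength $d\psi$ on $S^1$.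

\section{An almost harmonic map to the disc}\label{sec:map}

\subsection{Linearizing the boundary condition}
Suppose that $U=u_1+iu_2\colon\Sigma\to\overline D$ is smooth and harmonic, that $|U|=1$ on $\partial\Sigma$, and that $\partial_nU=\rho U$ for a density $\rho$. Then $u_1,u_2$ solve the Steklov problem for $\rho$ with $\sigma=1$, and \eqref{eq:green} gives $E(U)=\int|U|^2\rho=L(\rho)$. If $1$ is the first non-zero eigenvalue, then $\sigma_1(\rho)L(\rho)=E(U)$, and we have won as soon as $E(U)>2\pi$. The model is the disc seen as a half-plane and concentrated at $0$: $U(z)=\kappa(z/\varepsilon)$ and $\rho=\frac{2\varepsilon}{x^2+\varepsilon^2}$, with $E(U)=2\pi$.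

On a general surface the conditions on $U$ form a non-linear problem. To find an approximate solution, write the model as $\kappa(z/\varepsilon)=f(1/z)$, where
\begin{equation}\label{eq:f}
f(W)=\frac{1-i\varepsilon W}{1+i\varepsilon W}=\kappa\Big(\frac1{\varepsilon W}\Big)
\end{equation}
maps the lower half-plane conformally onto $D$, and look for $U=f(W)$. The boundary conditions become linear: $|U|=1$ means that $W$ is real, and, $f$ being conformal, $\partial_nU$ is normal to $S^1$ if and only if $\partial_nW$ is normal to $\mathbb R$. Harmonicity of $U$ is replaced by harmonicity of $W$. This costs little for two different reasons: away from $p$, $W$ is bounded and $f(W)=1-2i\varepsilon W+O(\varepsilon^2)$ is almost affine in $W$; near $p$, $W$ is dominated by the holomorphic function $1/z$.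

Fix $p\in\partial\Sigma$ and a boundary chart at $p$.

\begin{lemma}\label{lem:W}
There is a smooth function $W=X-iY$ on $\Sigma\setminus\{p\}$, with $X,Y$ real, such that
\begin{itemize}
\item[(W1)] $\Delta X=\Delta Y=0$;
\item[(W2)] $Y=0$ and $\partial_nX=0$ on $\partial\Sigma\setminus\{p\}$;
\item[(W3)] $h=W-\frac1z$ extends smoothly to $p$.
\end{itemize}
Every such $W$ has $Y>0$ in the interior of $\Sigma$ and $\nu:=-\partial_nY>0$ on $\partial\Sigma\setminus\{p\}$.
\end{lemma}

\begin{proof}
We have $\frac1z=\frac x{|z|^2}-i\frac y{|z|^2}$, and both parts are harmonic. Let $\chi$ be a smooth radial function, supported in $B^+_{2r_0}$ and equal to $1$ near $0$, and let $X_0=\chi x/|z|^2$, $Y_0=\chi y/|z|^2$, extended by zero. Then $\Delta X_0$ and $\Delta Y_0$ vanish near $p$, so they are smooth functions on $\Sigma$. The function $Y_0$ vanishes on $\partial\Sigma\setminus\{p\}$. Let $w_Y$ solve $\Delta w_Y=-\Delta Y_0$, $w_Y|_{\partial\Sigma}=0$, and put $Y=Y_0+w_Y$. The function $X_0$ is even in $y$, so $\partial_nX_0=0$ on $\partial\Sigma\setminus\{p\}$;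 it is odd in $x$, so $\Delta X_0$ is odd in $x$ and has integral zero. Let $w_X$ solve $\Delta w_X=-\Delta X_0$, $\partial_nw_X=0$, and put $X=X_0+w_X$. Then (W1) and (W2) hold, and $h=w_X-iw_Y$ near $p$.

Let $W$ satisfy (W1)--(W3). In the chart $Y=y/|z|^2-\operatorname{Im}h$, so $\operatorname{Im}h=0$ on $\{y=0\}$, and $\operatorname{Im}h(p)=0$ by continuity. On the boundary of $\Sigma\setminus B_r^+$ we have $Y\ge-\sup_{B^+_{2r}}|\operatorname{Im}h|$, and by the maximum principle the same bound holds on $\Sigma\setminus B_r^+$. Letting $r\to0$ gives $Y\ge0$. Since $Y(iy)=\frac1y+O(1)$ is not identically zero and $\Sigma$ is connected, the strong maximum principle gives $Y>0$ inside, and Hopf's lemma gives $\nu>0$.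
\end{proof}

Fix such a $W$. On the boundary near $p$ we have $xX=1+xh$ and $x^2\nu=x^2\partial_yY=1-x^2\partial_y\operatorname{Im}h$; both tend to $1$ as $x\to0$. We shrink $r_0$ once and for all so that on $B^+_{2r_0}$
\begin{equation}\label{eq:r0}
|zh|\le\tfrac12,\qquad |W|\ge\tfrac1{2|z|},\qquad\text{and}\qquad xX,\ x^2\nu\in[\tfrac12,\tfrac32]\ \text{ on }\{y=0\}.
\end{equation}
From now on $0<\varepsilon\le\min(r_0,\frac12)$, and $C$ denotes constants independent of $\varepsilon$ that may change from line to line. Define on $\Sigma\setminus\{p\}$ and $\partial\Sigma\setminus\{p\}$ respectively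
\[
U=u_1+iu_2=f(W),\qquad \rho=\frac{2\varepsilon\nu}{1+\varepsilon^2X^2};
\]
the dependence on $\varepsilon$ is suppressed. Since $1\pm i\varepsilon W=(1\pm\varepsilon Y)\pm i\varepsilon X$ and $Y\ge0$,
\begin{equation}\label{eq:denom}
|1+i\varepsilon W|^2=1+2\varepsilon Y+\varepsilon^2|W|^2\ge1+\varepsilon^2|W|^2,
\end{equation}
so $U$ is well defined. Differentiating \eqref{eq:f},
\begin{equation}\label{eq:fder}
f'=\frac{-2i\varepsilon}{(1+i\varepsilon W)^2},\qquad \frac{f'}f=\frac{-2i\varepsilon}{1+\varepsilon^2W^2},\qquad f''=\frac{-4\varepsilon^2}{(1+i\varepsilon W)^3}.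
\end{equation}

\begin{lemma}\label{lem:U}
\begin{itemize}
\item[(a)] $U$ extends smoothly to $\Sigma$, with $|U|<1$ in the interior and $|U|=1$ on $\partial\Sigma$.
\item[(b)] $U^{-1}(-1)=\{p\}$, and $\partial_xU(p)=-2i/\varepsilon$.
\item[(c)] $\rho$ extends to a smooth positive function on $\partial\Sigma$, and
\begin{equation}\label{eq:steklovbc}
\partial_nu_i=\rho u_i\quad\text{on }\partial\Sigma\qquad(i=1,2).
\end{equation}
\end{itemize}
\end{lemma}

\begin{proof}
(a) We have $|U|^2=\frac{(1-\varepsilon Y)^2+\varepsilon^2X^2}{(1+\varepsilon Y)^2+\varepsilon^2X^2}$, which is less than $1$ where $Y>0$ and equal to $1$ where $Y=0$. Near $p$ the function $1/W=z/(1+zh)$ is smooth and vanishes at $p$; it takes values in $\overline{\mathbb H}$, because $\operatorname{Im}(1/W)=Y/|W|^2\ge0$. So $U=\kappa(1/(\varepsilon W))$ is smooth near $p$, and $U(p)=\kappa(0)=-1$.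

(b) The equation $1-i\varepsilon W=-1-i\varepsilon W$ has no finite solution, so $U\ne-1$ off $p$. Along $y=0$ we have $1/W=x+O(x^2)$, so $\partial_xU(p)=\kappa'(0)/\varepsilon=-2i/\varepsilon$.

(c) On $\partial\Sigma\setminus\{p\}$, (W2) gives $W=X$ and $\partial_nW=i\nu$, so by \eqref{eq:fder}
\[
\partial_nU=f'(W)\,i\nu=U\cdot\frac{-2i\varepsilon}{1+\varepsilon^2X^2}\,i\nu=\rho U .
\]
Hence $\rho=\operatorname{Re}(\overline U\partial_nU)$ off $p$, and the right side is smooth on $\partial\Sigma$. Off $p$, $\rho>0$ because $\nu>0$. Near $p$,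
\begin{equation}\label{eq:rhochart}
\rho=\frac{2\varepsilon\,x^2\nu}{x^2+\varepsilon^2(xX)^2},
\end{equation}
which tends to $2/\varepsilon>0$ as $x\to0$. The identity $\partial_nU=\rho U$ holds at $p$ by continuity.
\end{proof}

On the disc, identified with $\overline{\mathbb H}\cup\{\infty\}$, the function $W=1/z$ satisfies (W1)--(W3) and we recover the model. On any other surface $W$ will fail to be holomorphic, and this failure is the source of the gain.

\subsection{The cylinder}\label{sec:cylinder}
Take $\Sigma=\Sigma_T$ with the global coordinate $z=x+iy$ modulo $2\pi$, and $p=0$. Expanding $X$ and $Y$ in Fourier series in $x$ leads to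
\[
W=\Phi(z)+\frac{iy}{2T},\qquad \Phi(z)=\frac12\cot\frac z2+\sum_{n\ge1}\frac{2\sin nz}{e^{2nT}-1}.
\]
Let us verify (W1)--(W3). The series converges for $|y|<2T$, so $\Phi$ is holomorphic near $\Sigma_T\setminus\{p\}$ and $\Phi-\frac1z$ is holomorphic near $p$. This gives (W1) and (W3). On $y=0$, $\Phi$ is real. For $y>0$ we have $\frac12\cot\frac z2=-\frac i2-i\sum_{n\ge1}e^{inz}$, and
\[
-ie^{inz}+\frac{2\sin nz}{e^{2nT}-1}=\frac{e^{nT}e^{inz}-e^{-nT}e^{-inz}}{i\,(e^{nT}-e^{-nT})}=\frac{\sin n(z-iT)}{\sinh nT},
\]
so that on $y=T$ we get $\Phi=-\frac i2+\sum_{n\ge1}\frac{\sin nx}{\sinh nT}$. Thus $\operatorname{Im}\Phi$ equals $0$ on one boundary circle and $-\frac12$ on the other. The term $\frac{iy}{2T}$ repairs the mismatch, so that $Y=0$ on both circles, and $\partial_yX=\partial_y\operatorname{Re}\Phi=-\partial_x\operatorname{Im}\Phi=0$ there. This is (W2). The repair is not holomorphic: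
\[
W_{\bar z}=\frac i{2T}\cdot\frac i2=-\frac1{4T}.
\]

Now we compute $E(U)$. By \eqref{eq:jac}, $|dU|^2=2J_U+4|U_{\bar z}|^2$. Write $U=e^{i\psi}$ on the boundary. Stokes' theorem gives $\int J_U=\frac12\int_{\partial\Sigma_T}(u_1du_2-u_2du_1)=\frac12\int_{\partial\Sigma_T}d\psi$. By Lemma~\ref{lem:U}(b), $U$ omits $-1$ on the circle $y=T$, which therefore contributes $0$; on the circle $y=0$ it passes through $-1$ once, with $\partial_x\psi=2/\varepsilon>0$, so this circle contributes $\frac12\cdot2\pi$. Hence $\int J_U=\pi$. Since $U_{\bar z}=f'(W)W_{\bar z}$, \eqref{eq:fder} gives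
\[
E(U)=2\pi+\frac{\varepsilon^2}{T^2}\int_{\Sigma_T}\frac{dx\,dy}{|1+i\varepsilon W|^4}=2\pi+\frac{2\pi}T\,\varepsilon^2+o(\varepsilon^2),
\]
by \eqref{eq:denom} and dominated convergence. The two terms have distinct origins: $2\pi$ is twice the area that $U$ must cover for topological reasons, and the term of order $\varepsilon^2$ measures the failure of $W$ to be holomorphic. Its coefficient is positive for every $T$, and it tends to $0$ as $T\to\infty$, the regime in which Theorem~\ref{thm:inf} is proved.

\subsection{Reduction of Theorem~\ref{thm:main}}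

\begin{proposition}\label{prop:gain}
If $\Sigma$ is not a disc, there is $\gamma>0$ such that $E(U)\ge2\pi+\gamma\varepsilon^2$ for all small $\varepsilon$.
\end{proposition}

\begin{proposition}\label{prop:lower}
For every $\Sigma$ there is $C$ such that for all small $\varepsilon$ some density $\rho'$ satisfies
\[
\sigma_1(\rho')L(\rho')\ge E(U)-C\varepsilon^{5/2}.
\]
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
For small $\varepsilon$, $\ \sigma_1^*(\Sigma,c)\ge\sigma_1(\rho')L(\rho')\ge2\pi+\gamma\varepsilon^2-C\varepsilon^{5/2}>2\pi$.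
\end{proof}

The gain is of order $\varepsilon^2$, so every error in Proposition~\ref{prop:lower} must be $o(\varepsilon^2)$. Three things have to be dealt with. The functions $u_i$ are not harmonic; Section~\ref{sec:defect} bounds $\Delta U$ in $L^1$ by $\varepsilon^2\log\frac1\varepsilon$ and, as a functional on test functions, by $\varepsilon^{5/4}$. The first bound is too weak to be ignored, and Section~\ref{sec:balance} removes its effect by a small change of $\rho$. The second bound will enter squared, thanks to the spectral gap of Section~\ref{sec:gap}.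

\section{The energy gain}\label{sec:gain}

On the cylinder we used the signed area and the integer degree. To include non-orientable surfaces we replace them by the unsigned area and the degree modulo~$2$, and we replace $|W_{\bar z}|$ by the smaller of $|W_z|$ and $|W_{\bar z}|$. Recall that for a smooth map $\phi$ from a closed $1$-manifold to $S^1$ the parity of $\#\phi^{-1}(a)$ is the same for all regular values $a$; it is the \emph{degree modulo $2$} of $\phi$. If $\phi\colon\partial\Sigma\to S^1$ extends to a smooth map $\Sigma\to S^1$, it is $0$: the preimage of a common regular value of $\phi$ and of the extension is a compact $1$-manifold with boundary $\phi^{-1}(a)$, and such a manifold has an even number of boundary points. Recall also the area formula $\int_\Sigma|J_U|=\int_{\mathbb C}\#U^{-1}(a)\,da$, where $da$ is Lebesgue measure and the measure $|J_U|\,dx\,dy$ does not depend on the chart.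

\begin{proof}[Proof of Proposition~\ref{prop:gain}]
\emph{Step 1: $U$ covers $D$.} By Lemma~\ref{lem:U}(b), $-1$ is a regular value of $U|_{\partial\Sigma}$ with exactly one preimage, so $U|_{\partial\Sigma}$ has degree $1$ modulo $2$. Suppose that $a\in D$ is not in $U(\Sigma)$. The map $R(w)=\tau_a^{-1}\big(\tau_a(w)/|\tau_a(w)|\big)$, with $\tau_a$ as in the proof of Lemma~\ref{lem:hersch}, is smooth from $\overline D\setminus\{a\}$ to $S^1$ and is the identity on $S^1$. Then $R\circ U$ is a smooth extension of $U|_{\partial\Sigma}$ with values in $S^1$, a contradiction. So $U(\Sigma)\supset D$, and $\int_\Sigma|J_U|\ge\pi$ by the area formula.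

\emph{Step 2: the excess.} From \eqref{eq:jac} and $\alpha+\beta=|\alpha-\beta|+2\min(\alpha,\beta)$ we get $|dU|^2=2|J_U|+4\min(|U_z|^2,|U_{\bar z}|^2)$, and $U_z=f'(W)W_z$, $U_{\bar z}=f'(W)W_{\bar z}$. The measure
\[
m\,dA:=\min\big(|W_z|^2,|W_{\bar z}|^2\big)\,dx\,dy
\]
does not depend on the isothermal chart: a holomorphic change of coordinate multiplies both entries by the same Jacobian, and conjugation exchanges them. Let $K=\Sigma\setminus B^+_{r_0}$ and $\gamma=\int_Km\,dA$; neither depends on $\varepsilon$. On the compact set $K$ the function $W$ is bounded, so $|1+i\varepsilon W|\le2$ on $K$ for small $\varepsilon$, and by \eqref{eq:fder}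
\[
E(U)\ge2\int_\Sigma|J_U|+16\varepsilon^2\int_K\frac{m\,dA}{|1+i\varepsilon W|^4}\ge2\pi+\gamma\varepsilon^2 .
\]

\emph{Step 3: if $\gamma=0$, then $\Sigma$ is a disc.} This is the only place where the hypothesis on $\Sigma$ enters the proof of Theorem~\ref{thm:main}. Suppose $\gamma=0$. Since $m$ is continuous and non-negative, $W_zW_{\bar z}=0$ on $\{r_0<|z|<2r_0,\ y>0\}$. We work with connected isothermal charts of the interior $\Sigma^\circ$. In such a chart $W_{z\bar z}=0$, so $W_z$ is holomorphic and $W_{\bar z}$ is antiholomorphic. If the product vanishes on a non-empty open subset, one factor vanishes on a smaller open subset, hence on the whole chart. Therefore the set of points of $\Sigma^\circ$ near which the product vanishes identically is closed as well as open and non-empty, so it is all of $\Sigma^\circ$, and in every chart one factor vanishes identically. The same open-and-closed argument shows that if both factors vanished on a non-empty open set, then $dW=0$ on $\Sigma^\circ$; this is impossible because $W$ is unbounded near $p$.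

Replace $z$ by $\bar z$ where necessary so that $W_{\bar z}=0$ in every chart. No transition map is antiholomorphic on a component of an overlap, for there both factors would vanish. So the charts orient $\Sigma^\circ$, hence $\Sigma$, and make $\Sigma^\circ$ a Riemann surface on which $W$ and $U=f(W)$ are holomorphic and non-constant. Let $e$ be the unit tangent to $\partial\Sigma$ with $(n,e)$ positively oriented. By continuity the Cauchy--Riemann equations hold on the boundary, so by \eqref{eq:steklovbc}
\[
dU(e)=i\,dU(n)=i\rho U,\qquad\rho>0 .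
\]
Thus $\arg U$ is strictly increasing along each boundary circle, and $U$ restricted to it is a covering of $S^1$ of some degree $d\ge1$, which takes the value $-1$ exactly $d$ times. Since $U^{-1}(-1)$ is one point, $\partial\Sigma$ is a single circle and $U|_{\partial\Sigma}$ is an orientation-preserving diffeomorphism onto $S^1$. For $a\in D$ the set $U^{-1}(a)$ is compact in $\Sigma^\circ$ and discrete, hence finite. Stokes' theorem for the closed form $\frac{dU}{U-a}$ outside small discs around these points shows that their number, with multiplicity, is $\frac1{2\pi i}\int_{\partial\Sigma}\frac{dU}{U-a}=1$. So $U\colon\Sigma\to\overline D$ is a bijection. Its differential is invertible in the interior, all multiplicities being $1$, and on the boundary, where $dU(n)=\rho U$ and $dU(e)=i\rho U$ are independent over $\mathbb R$. Hence $U$ is a diffeomorphism of $\Sigma$ onto $\overline D$.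
\end{proof}

\section{Concentration of $\rho$ and the size of $\Delta U$}\label{sec:defect}

\begin{lemma}\label{lem:conc}
The density $\rho$ satisfies
\begin{equation}\label{eq:rhobounds}
\frac1C\,\frac\varepsilon{x^2+\varepsilon^2}\le\rho\le C\,\frac\varepsilon{x^2+\varepsilon^2}\ \ \text{for }|x|<r_0,\qquad \frac\varepsilon C\le\rho\le C\varepsilon\ \ \text{elsewhere on }\partial\Sigma ;
\end{equation}
in particular $\rho\ge\varepsilon/C$ everywhere. As $\varepsilon\to0$, for every fixed $S$,
\begin{equation}\label{eq:blowup}
\varepsilon\rho(\varepsilon s)\to\frac2{1+s^2},\qquad U(\varepsilon s)\to\kappa(s)\qquad\text{uniformly for }s\in[-S,S],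
\end{equation}
and for every continuous $F$ on $S^1$
\begin{equation}\label{eq:push}
\int_{\partial\Sigma}F(U)\rho\to\int_{S^1}F\,d\psi .
\end{equation}
\end{lemma}

\begin{proof}
By \eqref{eq:rhochart} and \eqref{eq:r0}, $\frac\varepsilon{x^2+9\varepsilon^2/4}\le\rho\le\frac{3\varepsilon}{x^2+\varepsilon^2/4}$ for $|x|<r_0$. On the compact set $\partial\Sigma\setminus\{|x|<r_0\}$, $X$ is bounded and $\nu$ lies between two positive constants. This gives \eqref{eq:rhobounds}. With $x=\varepsilon s$ we have $\varepsilon\rho(\varepsilon s)=\frac{2x^2\nu}{s^2+(xX)^2}$ and $U(\varepsilon s)=\kappa\big(s/(xX)\big)$, and $xX\to1$, $x^2\nu\to1$; as $|\kappa'|\le2$, \eqref{eq:blowup} follows. By \eqref{eq:rhobounds} the $\rho$-mass of $\partial\Sigma\setminus\{|x|<S\varepsilon\}$ is at most $C\int_{S\varepsilon}^\infty\varepsilon x^{-2}dx+C\varepsilon=C(S^{-1}+\varepsilon)$. By \eqref{eq:blowup} the integral of $F(U)\rho$ over $|x|<S\varepsilon$ tends to $\int_{-S}^SF(\kappa(s))\frac{2\,ds}{1+s^2}$. Letting $S\to\infty$ gives \eqref{eq:push}.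
\end{proof}

We need $\Delta U$ paired with two kinds of functions: with the bounded functions $u_j$, for which an $L^1$ bound suffices, and with arbitrary $v\in H^1(\Sigma)$. The latter need not be bounded, but they lie in every $L^{q'}$ with $q'<\infty$, so we also bound $\Delta U$ in $L^q$ for some $q>1$. Put
\[
\eta=\varepsilon^2\log\tfrac1\varepsilon .
\]

\begin{lemma}\label{lem:defect}
We have $\int_\Sigma|\Delta U|\le C\eta$, and for all $v\in H^1(\Sigma)$ and $i=1,2$
\begin{equation}\label{eq:dual}
\Big|\int_\Sigma v\,\Delta u_i\Big|\le C\varepsilon^{5/4}\Big(E(v)+\int_{\partial\Sigma}v^2\rho\Big)^{1/2}.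
\end{equation}
\end{lemma}

\begin{proof}
In an isothermal chart $U_{z\bar z}=f''(W)W_zW_{\bar z}+f'(W)W_{z\bar z}=f''(W)W_zW_{\bar z}$. By \eqref{eq:denom} and \eqref{eq:fder}, $|f''(W)|\le4\varepsilon^2$, and $dW$ is bounded outside $B^+_{r_0}$, so $|\Delta U|\le C\varepsilon^2$ there. In $B^+_{r_0}$ we have $|W_z|=|h_z-z^{-2}|\le C|z|^{-2}$, whereas $|W_{\bar z}|=|h_{\bar z}|\le C$: the pole does not contribute to $W_{\bar z}$. By \eqref{eq:denom} and \eqref{eq:r0},
\[
|1+i\varepsilon W|\ge\max\Big(1,\frac\varepsilon{2|z|}\Big)\ge\frac13\Big(1+\frac\varepsilon{|z|}\Big),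
\]
since $\max(1,\frac t2)\ge\frac13\cdot1+\frac23\cdot\frac t2$. Therefore
\[
|\Delta U|=4|U_{z\bar z}|\le C\varepsilon^2\frac{|z|}{(|z|+\varepsilon)^3}\quad\text{in }B^+_{r_0}.
\]
In polar coordinates, $\int_{B^+_{r_0}}|\Delta U|\le C\varepsilon^2\int_0^{r_0}\frac{dr}{r+\varepsilon}=C\varepsilon^2\log(1+\frac{r_0}\varepsilon)$. As $\log\frac1\varepsilon\ge\log2$, both this and the contribution $C\varepsilon^2$ of the rest are at most $C\eta$. For $q=\frac87$, substituting $r=\varepsilon t$,
\[
\int_{B^+_{r_0}}|\Delta U|^q\le C\varepsilon^{2q}\int_0^{r_0}\frac{r^{q+1}\,dr}{(r+\varepsilon)^{3q}}\le C\varepsilon^{2q}\varepsilon^{2-2q}\int_0^\infty\frac{t^{q+1}\,dt}{(1+t)^{3q}}=C\varepsilon^2 ;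
\]
the last integral converges because $q>1$. So $\|\Delta U\|_{L^{8/7}(\Sigma)}\le C(\varepsilon^2+\varepsilon^{2q})^{1/q}\le C\varepsilon^{7/4}$. By (S2), (S4) with $\Gamma=\partial\Sigma$, and $\rho\ge\varepsilon/C$,
\[
\|v\|_{L^8(\Sigma)}\le C\Big(E(v)+\int_{\partial\Sigma}v^2\Big)^{1/2}\le C\varepsilon^{-1/2}\Big(E(v)+\int_{\partial\Sigma}v^2\rho\Big)^{1/2}.
\]
H\"older's inequality with exponents $8$ and $\frac87$ gives \eqref{eq:dual}.
\end{proof}

For general $q$ the exponent in \eqref{eq:dual} would be $\frac2q-\frac12$. It will be doubled and must then exceed $2$, so any $q\in(1,\frac43)$ would serve.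

\section{Balancing the density}\label{sec:balance}

Consider the symmetric $2\times2$ matrices
\[
\mathcal E_{ij}=E(u_i,u_j),\qquad G_{ij}=\int_{\partial\Sigma}u_iu_j\,\rho ,
\]
and put $L=L(\rho)$. Then $\operatorname{tr}\mathcal E=E(U)$, and $\operatorname{tr}G=L$ because $|U|=1$ on $\partial\Sigma$. By \eqref{eq:green}, \eqref{eq:steklovbc}, $|u_j|\le1$ and Lemma~\ref{lem:defect},
\begin{equation}\label{eq:EG}
\mathcal E_{ij}-G_{ij}=-\int_\Sigma u_j\Delta u_i=O(\eta),
\end{equation}
and by \eqref{eq:push} $L\to2\pi$ and $G\to\pi I$. Hence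
\[
\lambda:=\frac{E(U)}L=\frac{\operatorname{tr}\mathcal E}{\operatorname{tr}G}=1+O(\eta).
\]
The number $\lambda$ is what we want as a lower bound for $\sigma_1$, since $\lambda L=E(U)$ exactly. But $\lambda$ is only an average of the Rayleigh quotients on the span of $u_1,u_2$, while $\sigma_1$ sees the smallest one. By \eqref{eq:EG} the two differ by $O(\eta)$, and $\eta$ is larger than the gain $\gamma\varepsilon^2$. We therefore change the density, keeping its total mass, so that the Rayleigh quotient becomes constant on this span. These are three linear conditions. Writing $U=e^{i\psi}$ on $\partial\Sigma$, the products $u_iu_j$ are combinations of $1=u_1^2+u_2^2$, $\cos2\psi=u_1^2-u_2^2$ and $\sin2\psi=2u_1u_2$, so we look for a correction in the span of these three functions.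

\begin{lemma}\label{lem:balance}
For small $\varepsilon$ there is a smooth function $\varphi$ on $\partial\Sigma$ with $|\varphi|\le C\eta$ such that the density $\rho'=\rho(1+\varphi)$ satisfies $L(\rho')=L$ and
\begin{equation}\label{eq:balanced}
\mathcal E_{ij}=\lambda G'_{ij},\qquad\text{where }G'_{ij}=\int_{\partial\Sigma}u_iu_j\,\rho' .
\end{equation}
The statements \eqref{eq:rhobounds}--\eqref{eq:push} hold with $\rho'$ in place of $\rho$, and $\rho\le2\rho'$.
\end{lemma}

\begin{proof}
We seek $\varphi=\alpha_0+\alpha_1\cos2\psi+\alpha_2\sin2\psi$ with $\int\varphi\rho=0$ and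
\[
\int\varphi\cos2\psi\,\rho=\frac{\mathcal E_{11}-\mathcal E_{22}}\lambda-(G_{11}-G_{22}),\qquad\int\varphi\sin2\psi\,\rho=\frac{2\mathcal E_{12}}\lambda-2G_{12}.
\]
The matrix of this linear system for $(\alpha_0,\alpha_1,\alpha_2)$ is the Gram matrix of $1,\cos2\psi,\sin2\psi$ in $L^2(\rho)$, which tends to $\operatorname{diag}(2\pi,\pi,\pi)$ by \eqref{eq:push}. The right-hand sides are $O(\eta)$, because $\mathcal E/\lambda-G=(\mathcal E-G)+(\lambda^{-1}-1)\mathcal E$ and $\mathcal E$ is bounded. So for small $\varepsilon$ there is a unique solution, and $|\alpha_j|\le C\eta$. The function $\varphi$ is a polynomial in $u_1,u_2$, hence smooth. The first condition gives $\operatorname{tr}G'=L(\rho')=L$, so $\operatorname{tr}\mathcal E=\lambda\operatorname{tr}G'$. The other two give $\mathcal E_{11}-\mathcal E_{22}=\lambda(G'_{11}-G'_{22})$ and $\mathcal E_{12}=\lambda G'_{12}$. Together these are \eqref{eq:balanced}. The last sentence holds because $\varphi\to0$ uniformly.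
\end{proof}

The price is that $\partial_nu_i=\rho u_i$ is no longer exact for $\rho'$. The new error has size $\eta$, smaller than the error $\varepsilon^{5/4}$ in \eqref{eq:dual}, and like it will enter only quadratically.

\section{The spectral gap}\label{sec:gap}

We have to show that, apart from constants and the span of $u_1,u_2$, there are no functions with Rayleigh quotient near or below $1$. At scale $\varepsilon$ the problem converges to the disc, where \eqref{eq:fourier} gives the gap. The danger is that a normalized function carries its $L^2(\rho')$-mass at larger scales, where the density is small but the function might be large. The next lemma excludes this. On the half-annulus of radius $2^k\varepsilon$ the square of a function of bounded energy can grow at most linearly in $k$, while the mass of the density there decays like $2^{-k}$. Lemmas~\ref{lem:tight} and~\ref{lem:bubble} concern an arbitrary boundary chart and do not involve $U$ or $\rho$; they are used again in Section~\ref{sec:higher}. For $v\in H^1(\Sigma)$ put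
\[
A_\varepsilon(v)=E(v)+\frac1\varepsilon\int_{\varepsilon<|x|<2\varepsilon}v^2\,dx .
\]

\begin{lemma}\label{lem:tight}
There is $C$ such that for all $v\in H^1(\Sigma)$, $0<\varepsilon\le\min(r_0,\frac12)$ and integers $k_0\ge0$,
\[
\int_{2^{k_0}\varepsilon<|x|<r_0}v^2\,\frac{\varepsilon\,dx}{x^2+\varepsilon^2}\le C(1+k_0)2^{-k_0}A_\varepsilon(v),\qquad\int_{\partial\Sigma}v^2\le C\Big(1+\log\frac1\varepsilon\Big)A_\varepsilon(v).
\]
\end{lemma}

\begin{proof}
Write $A=A_\varepsilon(v)$. Let $\Omega_r=\{r<|z|<2r,\ y>0\}$ and $I_r=\{r<|x|<2r\}$, which has length $2r$. For $k\ge0$ with $r_k:=2^k\varepsilon\le r_0$ let $\bar v_k$ be the mean of $v$ over $\Omega_{r_k}$. Under the dilation $z\mapsto rz$ energies and means are unchanged and boundary integrals are multiplied by $r$. So (S3) on $\Omega_1$ gives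
\begin{equation}\label{eq:scaled1}
\int_{I_{r_k}}(v-\bar v_k)^2\,dx\le Cr_kE(v).
\end{equation}
On $\{1<|z|<4,\ y>0\}$, (S3) and the Cauchy--Schwarz inequality show that the means over $\Omega_1$ and over $\Omega_2$ both differ from the mean over the whole domain by at most $C$ times the square root of the energy. After dilation,
\begin{equation}\label{eq:scaled2}
|\bar v_{k+1}-\bar v_k|^2\le C\,E\big(v;\{r_k<|z|<4r_k\}\big)\qquad(r_{k+1}\le r_0).
\end{equation}
By \eqref{eq:scaled1} with $k=0$, $2\varepsilon\bar v_0^2\le2\int_{I_\varepsilon}v^2+C\varepsilon E(v)$, so $\bar v_0^2\le CA$. Each point lies in at most two of the regions in \eqref{eq:scaled2}, so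
\[
\bar v_k^2\le2\bar v_0^2+2k\sum_{j<k}|\bar v_{j+1}-\bar v_j|^2\le C(1+k)A .
\]
On $I_{r_k}$ the weight $\frac\varepsilon{x^2+\varepsilon^2}$ is at most $\varepsilon r_k^{-2}$, and $\int_{I_{r_k}}v^2\le Cr_k(\bar v_k^2+E(v))$ by \eqref{eq:scaled1}. Hence the weighted integral over $I_{r_k}$ is at most $C\varepsilon r_k^{-1}(1+k)A=C2^{-k}(1+k)A$. The sets $I_{r_k}$ with $k\ge k_0$, $r_k\le r_0$ cover the domain of integration up to finitely many points, and $\sum_{k\ge k_0}(1+k)2^{-k}=2^{1-k_0}(k_0+2)$. This proves the first bound.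

Let $k_1$ be the largest integer with $r_{k_1}\le r_0$. Then $r_{k_1}>r_0/2$ and $k_1\le\log_2(r_0/\varepsilon)$, so $\bar v_{k_1}^2\le C(1+\log\frac1\varepsilon)A$. Let $\bar v$ be the mean of $v$ over $\Sigma$. The area of $\Omega_{r_{k_1}}$ is at least that of $\Omega_{r_0/2}$, so $|\bar v_{k_1}-\bar v|^2\le|\Omega_{r_0/2}|^{-1}\int_\Sigma(v-\bar v)^2\le CE(v)$ by (S3). Thus $\bar v^2\le C(1+\log\frac1\varepsilon)A$, and $\int_{\partial\Sigma}(v-\bar v)^2\le CE(v)$ by (S3) again.
\end{proof}

\begin{lemma}\label{lem:bubble}
Let $\varepsilon_j\to0$ and $v_j\in H^1(\Sigma)$ with $A_{\varepsilon_j}(v_j)$ bounded, and put $\tilde v_j(\zeta)=v_j(\varepsilon_j\zeta)$. There are a subsequence and $V\in H^1(D)$ such that, for every $S$, $\tilde v_j\rightharpoonup V\circ\kappa$ weakly in $H^1(\mathbb H_S)$, and the traces of $\tilde v_j$ converge strongly in $L^2(-S,S)$ to the trace of $V$ composed with $\kappa$. Moreover $E(V\circ\kappa;\mathbb H_S)\le\liminf_jE(v_j;B^+_{S\varepsilon_j})$, and $E(V\circ\kappa;\mathbb H_S)\nearrow E(V)$ as $S\to\infty$.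
\end{lemma}

\begin{proof}
Let $A_0$ bound $A_{\varepsilon_j}(v_j)$, and let $S\ge2$. For large $j$, $\tilde v_j$ is defined on $\mathbb H_S$, with $E(\tilde v_j;\mathbb H_S)=E(v_j;B^+_{S\varepsilon_j})\le A_0$ and $\int_{1<|s|<2}\tilde v_j^2\,ds\le A_0$. By (S4), $\tilde v_j$ is bounded in $H^1(\mathbb H_S)$. A diagonal subsequence converges weakly in $H^1(\mathbb H_S)$ for every $S$ to a function $w$; traces converge strongly by (S1), and $E(w;\mathbb H_S)\le\liminf E(v_j;B^+_{S\varepsilon_j})\le A_0$ by weak lower semicontinuity. Lemma~\ref{lem:tight} with $k_0=0$ gives $\int_{1<|s|<S}\tilde v_j^2\frac{ds}{1+s^2}\le CA_0$ with $C$ independent of $S$, so in the limit $\int_{\mathbb R}w^2\frac{2\,ds}{1+s^2}<\infty$.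

Let $V=w\circ\kappa^{-1}$. It is of class $H^1$ near every point of $\overline D\setminus\{1\}$, its trace on $S^1\setminus\{1\}$ is the trace of $w$ composed with $\kappa^{-1}$, and $\int_D|dV|^2=\int_{\mathbb H}|dw|^2\le A_0$ by conformal invariance. It remains to see that $V\in L^2(D)$, that is, that nothing goes wrong at the point $1$. The truncation $V_M=\max(-M,\min(V,M))$ is bounded and $|dV_M|\le|dV|$, so $V_M\in H^1(D)$, and its trace is the truncation of the trace of $V$ off the point $1$. By (S4), $\int_DV_M^2\le C\big(A_0+\int_{\mathbb R}w^2\frac{2\,ds}{1+s^2}\big)$, and monotone convergence gives $V\in L^2(D)$.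
\end{proof}

\begin{lemma}\label{lem:gap}
For small $\varepsilon$: if $w\in H^1(\Sigma)$ and $\int w\rho'=\int wu_1\rho'=\int wu_2\rho'=0$, then $E(w)\ge\frac32\int w^2\rho'$.
\end{lemma}

\begin{proof}
Otherwise there are $\varepsilon_j\to0$ and functions $w_j$ satisfying the three conditions, with $\int w_j^2\rho'=1$ and $E(w_j)<\frac32$. By \eqref{eq:rhobounds}, $\rho'\ge\frac1{C\varepsilon_j}$ on $\varepsilon_j<|x|<2\varepsilon_j$, so $A_{\varepsilon_j}(w_j)\le\frac32+C$. Let $V\in H^1(D)$ be given by Lemma~\ref{lem:bubble}; then $E(V)\le\frac32$. Let $S=2^{k_0}$ and $R_j=\partial\Sigma\setminus\{|x|<S\varepsilon_j\}$. By \eqref{eq:rhobounds} and the two bounds of Lemma~\ref{lem:tight}, used on $S\varepsilon_j<|x|<r_0$ and on the rest of $R_j$ respectively,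
\[
\limsup_j\int_{R_j}w_j^2\rho'\le\limsup_j\,C\Big[(1+k_0)2^{-k_0}+\varepsilon_j\Big(1+\log\frac1{\varepsilon_j}\Big)\Big]=:\delta_S ,
\]
and $\delta_S\to0$ as $S\to\infty$. By \eqref{eq:blowup} and the strong convergence of traces,
\[
\int_{|x|<S\varepsilon_j}w_j^2\rho'=\int_{-S}^S\tilde w_j^2\,\varepsilon_j\rho'(\varepsilon_js)\,ds\ \to\ \int_{-S}^S(V\circ\kappa)^2\frac{2\,ds}{1+s^2},
\]
so the limit lies in $[1-\delta_S,1]$, and $\int_{S^1}V^2=1$. Let $F$ be one of the functions $1,\operatorname{Re},\operatorname{Im}$ on $S^1$. In the same way the integral of $w_jF(U)\rho'$ over $|x|<S\varepsilon_j$ tends to $\int_{-S}^S(V\circ\kappa)F(\kappa)\frac{2\,ds}{1+s^2}$. It equals minus the integral over $R_j$, which by the Cauchy--Schwarz inequality and $|F|\le1$ is at most $\big(L\int_{R_j}w_j^2\rho'\big)^{1/2}$. So the limit is at most $(2\pi\delta_S)^{1/2}$ in absolute value, and $\int_{S^1}VF=0$. Now \eqref{eq:fourier} gives $E(V)\ge2$, a contradiction.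
\end{proof}

\section{The lower bound for $\sigma_1(\rho')$}\label{sec:lower}

\begin{proof}[Proof of Proposition~\ref{prop:lower}]
Let $\rho'$ be as in Lemma~\ref{lem:balance}, let $\|\cdot\|$ be the norm of $L^2(\rho')$, and let $v\in H^1(\Sigma)$ with $\int v\rho'=0$. Projecting the trace of $v$ onto the span of $1,u_1,u_2$ in $L^2(\rho')$, we write
\[
v=b_0+\ell+w,\qquad \ell=b_1u_1+b_2u_2,\qquad w\perp1,u_1,u_2\ \text{ in }L^2(\rho'),
\]
with $b_j\in\mathbb R$ and $w\in H^1(\Sigma)$. Since $G'\to\pi I$ by \eqref{eq:push}, $b_1^2+b_2^2\le\|\ell\|^2$ for small $\varepsilon$. The functions $u_i$ need not have mean zero, and this does no harm: because $v$ has mean zero, $\|v-b_0\|^2=\|v\|^2+b_0^2L$, so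
\begin{equation}\label{eq:norms}
\|v\|^2\le\|v-b_0\|^2=\|\ell\|^2+\|w\|^2 .
\end{equation}
We estimate the three terms in $E(v)=E(\ell)+2E(\ell,w)+E(w)$.

By \eqref{eq:balanced}, $E(\ell)=\lambda\|\ell\|^2$. By Lemma~\ref{lem:gap}, $E(w)\ge\frac1{10}E(w)+\frac{27}{20}\|w\|^2$, and $0<\lambda\le\frac{27}{20}$ for small $\varepsilon$, so $E(w)\ge\frac1{10}E(w)+\lambda\|w\|^2$. The spare tenth will absorb the cross term. By \eqref{eq:green}, \eqref{eq:steklovbc}, $\rho=\rho'-\varphi\rho$ and $\int w\ell\rho'=0$,
\[
E(\ell,w)=\int_{\partial\Sigma}w\ell\rho-\int_\Sigma w\Delta\ell=-\int_{\partial\Sigma}w\ell\varphi\rho-\int_\Sigma w\Delta\ell .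
\]
Since $\rho\le2\rho'$ and $\|w\|^2\le\frac23E(w)$, the first term is at most $C\eta\|\ell\|\|w\|\le C\varepsilon^{5/4}\|\ell\|E(w)^{1/2}$. For the second, $E(w)+\int w^2\rho\le CE(w)$, so \eqref{eq:dual} bounds it by $C\varepsilon^{5/4}(|b_1|+|b_2|)E(w)^{1/2}$. Thus $|E(\ell,w)|\le C_1\varepsilon^{5/4}\|\ell\|E(w)^{1/2}$ with $C_1$ independent of $v$ and $\varepsilon$, and
\[
2|E(\ell,w)|\le\tfrac1{10}E(w)+10C_1^2\varepsilon^{5/2}\|\ell\|^2 .
\]
Adding up, and using \eqref{eq:norms} with $\varepsilon$ so small that $\lambda-10C_1^2\varepsilon^{5/2}>0$,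
\[
E(v)\ge\big(\lambda-10C_1^2\varepsilon^{5/2}\big)\big(\|\ell\|^2+\|w\|^2\big)\ge\big(\lambda-10C_1^2\varepsilon^{5/2}\big)\|v\|^2 .
\]
By \eqref{eq:rayleigh}, $\sigma_1(\rho')\ge\lambda-10C_1^2\varepsilon^{5/2}$. Multiply by $L(\rho')=L$, which is bounded and satisfies $\lambda L=E(U)$.
\end{proof}

This completes the proof of Theorem~\ref{thm:main}.

\section{Higher eigenvalues}\label{sec:higher}

Start from a density $\rho_0$ with $\sigma_1(\rho_0)=1$ and add the concentrated density of the model at $k-1$ boundary points. In the limit the problem splits into $k$ pieces, namely $(\Sigma,\rho_0)$ and $k-1$ flat unit discs. For the disjoint union the eigenvalue $0$ has multiplicity $k$, the next eigenvalue $\sigma_k$ is $1$, and the total length is $L(\rho_0)+2\pi(k-1)$. Only the limit is needed, so no second-order analysis occurs.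

\begin{proof}[Proof of Theorem~\ref{thm:higher}]
For $k=1$ the first inequality is trivial; let $k\ge2$. Choose distinct points $p_1,\dots,p_{k-1}\in\partial\Sigma$ with disjoint boundary charts of a common radius $2r_0$ and boundary coordinates $x_i$, and let $g_0\in c$ be flat in all of them. Let $0\le\chi_i\le1$ be smooth, compactly supported in $|x_i|<r_0$ and equal to $1$ near $0$. Let $\rho_0$ be any density, scaled so that $\sigma_1(\rho_0)=1$, and put
\[
\rho_\varepsilon=\rho_0+\sum_{i=1}^{k-1}\beta_i,\qquad\beta_i=\chi_i\,\frac{2\varepsilon}{x_i^2+\varepsilon^2}.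
\]
If $\chi_i=1$ on $|x_i|<\delta$, then $4\arctan\frac\delta\varepsilon\le\int\beta_i\le2\pi$, so $L(\rho_\varepsilon)\to L(\rho_0)+2\pi(k-1)$.

We claim that $\liminf_{\varepsilon\to0}\sigma_k(\rho_\varepsilon)\ge1$. Otherwise $\sigma_k(\rho_\varepsilon)\to\sigma<1$ along a sequence $\varepsilon\to0$, which we do not index. Let $v^0,\dots,v^k$ be $L^2(\rho_\varepsilon)$-orthonormal eigenfunctions for $\sigma_0,\dots,\sigma_k$. For $\xi\in\mathbb R^{k+1}$ put $v^\xi=\sum_a\xi_av^a$; then $E(v^\xi)\le\sigma_k(\rho_\varepsilon)|\xi|^2$.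

\emph{Limits.} We have $E(v^a)\le1$ and $\int(v^a)^2\rho_0\le1$, so $v^a$ is bounded in $H^1(\Sigma)$ by (S4). Along a subsequence $v^a\rightharpoonup v^a_\infty$ in $H^1(\Sigma)$, with strong convergence of traces. On $\varepsilon<|x_i|<2\varepsilon$ we have $\beta_i\ge\frac2{5\varepsilon}$ for small $\varepsilon$, so $A_\varepsilon(v^a)\le1+\frac52$ in the chart at $p_i$. Lemma~\ref{lem:bubble} gives, along a further subsequence, limits $V^a_i\in H^1(D)$. The limits of $v^\xi$ are $v^\xi_\infty=\sum\xi_av^a_\infty$ and $V^\xi_i=\sum\xi_aV^a_i$.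

\emph{No mass is lost.} Fix $\xi$ and $S=2^{k_0}$. For small $\varepsilon$, $\varepsilon\beta_i(\varepsilon s)=\frac2{1+s^2}$ on $|s|\le S$, so the integral of $(v^\xi)^2\beta_i$ over $|x_i|<S\varepsilon$ tends to $\int_{-S}^S(V^\xi_i\circ\kappa)^2\frac{2\,ds}{1+s^2}$. By the first bound of Lemma~\ref{lem:tight}, the integral over $S\varepsilon<|x_i|<r_0$ is at most $C(1+k_0)2^{-k_0}|\xi|^2$. Letting $k_0\to\infty$ shows that $\int(v^\xi)^2\beta_i\to\int_{S^1}(V^\xi_i)^2$. Since $\int(v^\xi)^2\rho_\varepsilon=|\xi|^2$,
\begin{equation}\label{eq:mass}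
\int_{\partial\Sigma}(v^\xi_\infty)^2\rho_0+\sum_i\int_{S^1}(V^\xi_i)^2=|\xi|^2 .
\end{equation}

\emph{No energy is gained.} Fix $\delta\in(0,r_0)$ and $S$. For small $\varepsilon$ the regions $\Sigma\setminus\bigcup_iB^+_\delta(p_i)$ and $B^+_{S\varepsilon}(p_i)$, $1\le i\le k-1$, are disjoint, so the energies of $v^\xi$ in them add up to at most $\sigma_k(\rho_\varepsilon)|\xi|^2$. Weak lower semicontinuity on the first region and Lemma~\ref{lem:bubble} on the others, followed by $\delta\to0$ and $S\to\infty$, give
\begin{equation}\label{eq:energy}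
E(v^\xi_\infty)+\sum_iE(V^\xi_i)\le\sigma|\xi|^2 .
\end{equation}

The $k$ linear conditions $\int v^\xi_\infty\rho_0=0$ and $\int_{S^1}V^\xi_i=0$ have a solution $\xi\ne0$ in $\mathbb R^{k+1}$. For it, \eqref{eq:rayleigh} with $\sigma_1(\rho_0)=1$ and \eqref{eq:fourier} show that the left side of \eqref{eq:energy} is at least the left side of \eqref{eq:mass}. Thus $|\xi|^2\le\sigma|\xi|^2$, which contradicts $\sigma<1$. The claim is proved.

It follows that $\sigma_k^*(\Sigma,c)\ge L(\rho_0)+2\pi(k-1)=\sigma_1(\rho_0)L(\rho_0)+2\pi(k-1)$. The product $\sigma_1(\rho_0)L(\rho_0)$ is scale invariant, so the supremum over $\rho_0$ gives the first inequality of the theorem. The bounds by $2\pi k$ follow from Theorem~\ref{thm:main} if $\Sigma$ is not a disc and from $\sigma_1^*(\overline D)=2\pi$ if it is. For the disc, the opposite inequality $\sigma_k(\rho)L(\rho)\le2\pi k$ for all densities $\rho$ on $S^1$ is the theorem of Hersch, Payne and Schiffer~\cite{HPS}; we cite it without proof and use it only for the equality $\sigma_k^*(\overline D)=2\pi k$.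
\end{proof}

\section{Long collars: the constant $2\pi$ is optimal}\label{sec:collars}

If every boundary circle sits at the end of a long conformal cylinder, a function can be cut off along the cylinder at almost no cost in energy. This is used twice: first to show that a density with large $\overline\sigma_1$ puts almost all of its mass on one circle, and then to transplant to that circle the test functions that gave $\sigma_1^*(\overline D)\le2\pi$.

\begin{proof}[Proof of Theorem~\ref{thm:inf}]
For the disc there is one class, with value $2\pi$. For any other $\Sigma$, Theorem~\ref{thm:main} gives $\inf_c\sigma_1^*(\Sigma,c)\ge2\pi$, and it remains to find classes with $\sigma_1^*$ close to $2\pi$. Let $\partial_1,\dots,\partial_N$ be the boundary circles and let $T>2N$. Parametrize disjoint collars of the $\partial_i$ by $(t,x)\in[0,T+1)\times(\mathbb R/2\pi\mathbb Z)$ with $\partial_i=\{t=0\}$. By a partition of unity there is a metric equal to $dt^2+dx^2$ on the parts $Z_i=\{t\le T\}$ of the collars; let $c_T$ be its conformal class. The map $w=e^{-t+ix}$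 identifies $Z_i$ conformally with $\{e^{-T}\le|w|\le1\}\subset\overline D$ and $\partial_i$ with $S^1$. We show that
\begin{equation}\label{eq:collar}
\sigma_1^*(\Sigma,c_T)\le2\pi\,\frac{(1+T^{-1/2})^2}{1-2/T},
\end{equation}
and the right side tends to $2\pi$ as $T\to\infty$.

Let $\rho$ be a density with $L(\rho)=1$, and put $\sigma_1=\sigma_1(\rho)$, $\mu_i=\int_{\partial_i}\rho$. The right side of \eqref{eq:collar} exceeds $2\pi$, so we may assume $\sigma_1\ge2\pi$. Let $\theta_i=1-t/T$ on $Z_i$ and $\theta_i=0$ elsewhere. It is Lipschitz, $E(\theta_i)=2\pi T\cdot T^{-2}=2\pi/T$, and on $\partial\Sigma$ it is the indicator function of $\partial_i$. The function $\theta_i-\mu_i$ has $\rho$-mean zero and $\int(\theta_i-\mu_i)^2\rho=\mu_i(1-\mu_i)^2+(1-\mu_i)\mu_i^2=\mu_i(1-\mu_i)$. By \eqref{eq:rayleigh}, $\sigma_1\mu_i(1-\mu_i)\le2\pi/T$, so $\mu_i(1-\mu_i)\le1/T$. If all $\mu_i\le\frac12$, then $\mu_i\le2/T$ for all $i$ and $1=\sum\mu_i\le2N/T<1$, which is absurd. So some $\mu_i>\frac12$, and then $1-\mu_i\le2/T$.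

For this $i$, Lemma~\ref{lem:hersch} gives an automorphism $\tau$ of $D$ with $\int_{\partial_i}\tau\rho=0$. Let $F=\theta_i\tau$ on $Z_i$ and $F=0$ elsewhere. It is Lipschitz, its real and imaginary parts have $\rho$-mean zero, and $\int|F|^2\rho=\mu_i$. Since $dF=\theta_i\,d\tau+\tau\,d\theta_i$ with $0\le\theta_i\le1$ and $|\tau|\le1$, and $L^2$ norms of $1$-forms are conformally invariant,
\[
E(F)^{1/2}\le\|d\tau\|_{L^2(D)}+E(\theta_i)^{1/2}=\sqrt{2\pi}+\sqrt{2\pi/T}.
\]
Applying \eqref{eq:rayleigh} to both parts of $F$ and adding gives $\sigma_1(1-\frac2T)\le\sigma_1\mu_i\le E(F)\le2\pi(1+T^{-1/2})^2$, which is \eqref{eq:collar}.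
\end{proof}

\begin{thebibliography}{9}

\bibitem{HPS}
Hersch, Payne and Schiffer, Arch. Rational Mech. Anal. \textbf{57} (1975).

\bibitem{Medvedev}
Vladimir Medvedev, \emph{Degenerating sequences of conformal classes and the conformal Steklov spectrum}, arXiv:2004.13776 (2020).

\end{thebibliography}
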